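\title{Strong complete minors in tournaments of large dichromatic number}

\begin{abstract}
A strong $\overrightarrow{K}_r$ minor in a digraph consists of $r$ disjoint vertex sets, each inducing a strongly connected subdigraph, with an edge in each direction between any two of them. We prove that there is an absolute constant $C$ such that, for every $r\ge 2$, every tournament of dichromatic number at least $r+Cr/\sqrt{\log r}$ contains a strong $\overrightarrow{K}_r$ minor. This answers a question of Axenovich, Gir\~ao, Snyder and Weber. The leading constant $1$ is best possible. The proof shows that a tournament without such a minor is cut by a chain of separations of order $(1+o(1))r$ into pieces of size $O(r\sqrt{\log r})$, and colors the tournament along the chain.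
\end{abstract}

\section{Introduction}\label{sec:intro}

Digraphs in this paper are finite, loopless and simple: each ordered pair of distinct vertices carries at most one edge, and $u\to v$ means that there is an edge from $u$ to $v$. Paths and cycles are directed, and a single vertex is a path. A digraph is \emph{strongly connected}, or \emph{strong}, if it has a path from $u$ to $v$ for every ordered pair $(u,v)$ of vertices. A \emph{tournament} has exactly one edge between any two distinct vertices.

The \emph{dichromatic number} $\chi(D)$ is the least number of colors in a coloring of $V(D)$ in which every color class induces an acyclic subdigraph. Let $\overrightarrow{K}_r$ be the complete digraph on $r$ vertices, with an edge in each direction between any two vertices. A \emph{strong $\overrightarrow{K}_r$ minor} in $D$ is a family of $r$ disjoint nonempty vertex sets, its \emph{parts}, such that each part induces a strong subdigraph and there is an edge in each direction between any two parts. Let $\operatorname{sm}(D)$ be the largest $r$ for which $D$ contains a strong $\overrightarrow{K}_r$ minor. Dropping parts leaves a strong minor,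 so $D$ contains a strong $\overrightarrow{K}_r$ minor exactly when $r\le\operatorname{sm}(D)$.

Both parameters extend familiar ones. Replace each edge of an undirected graph $G$ by two opposite edges. The acyclic sets of the resulting digraph are the independent sets of $G$ and its strong sets are the connected sets of $G$, so $\chi$ becomes the chromatic number and $\operatorname{sm}$ the order of the largest complete minor. Tournaments are far from this case. No two vertices are joined in both directions, so a strong minor has at most one part of size one and no part of size two, and it needs at least $3r-2$ vertices. We ask how large $\chi(T)$ must be to force $\operatorname{sm}(T)\ge r$ in a tournament $T$. Let $f(r)$ be the least integer such that every tournament $T$ with $\chi(T)\ge f(r)$ satisfies $\operatorname{sm}(T)\ge r$.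

\begin{example}\label{ex:two}
We have $f(2)=3$. The cyclic triangle has $\chi=2$, and $\operatorname{sm}=1$ because two parts need four vertices; so $f(2)\ge3$. Now let $\chi(T)\ge3$. Every cycle lies in a strong component, so some strong component $T'$ has $\chi(T')\ge 3$ and hence at least four vertices. A shortest cycle $C$ of $T'$ is a triangle, since in a longer cycle $v_1v_2v_3\cdots$ the edge between $v_1$ and $v_3$ yields a shorter one. If a vertex $v$ of $T'$ outside $C$ has an in-neighbor and an out-neighbor on $C$, then $\{v\}$ and $V(C)$ are the required parts. Otherwise every vertex outside $C$ lies in the set $O$ of vertices receiving three edges from $C$ or in the set $I$ of vertices sending three edges to $C$. As $T'$ is strong, $O$ is nonempty (else nothing enters $I$), and some edge leaves $O$; it has the form $x\to y$ with $x\in O$, $y\in I$. For distinct $c,c'$ on $C$, the triangle $c\to x\to y\to c$ and the vertex $c'$, which satisfies $y\to c'\to x$, are the required parts.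
\end{example}

For $\overrightarrow{K}_r$ itself both parameters equal $r$, so a first guess is $f(r)=r$. The triangle refutes it, but only by one. It is known that $f(r)\le 2r$, and Axenovich, Gir\~ao, Snyder and Weber \cite{AGSW} posed the following question.
\begin{quote}
\emph{Is it true that for every $\varepsilon>0$ there is $r_0$ such that, for all $r\ge r_0$, every tournament $T$ with $\chi(T)\ge(1+\varepsilon)r$ satisfies $\operatorname{sm}(T)\ge r$?}
\end{quote}
The answer is yes. Throughout, $\log$ is the natural logarithm and $T$ is a tournament on a nonempty vertex set $V$.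

\begin{theorem}\label{thm:main}
There is $r_0$ such that for all $r\ge r_0$, every tournament $T$ with $\chi(T)>r+5000\,r/\sqrt{\log r}$ satisfies $\operatorname{sm}(T)\ge r$.
\end{theorem}

Given $\varepsilon>0$, we have $(1+\varepsilon)r>r+5000\,r/\sqrt{\log r}$ as soon as $5000/\sqrt{\log r}<\varepsilon$, so Theorem~\ref{thm:main} settles the question. The leading constant cannot be lowered.

\begin{theorem}\label{thm:f}
There is a constant $C$ such that for all $r\ge2$, every tournament $T$ with $\chi(T)\ge r+Cr/\sqrt{\log r}$ satisfies $\operatorname{sm}(T)\ge r$, and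
\[ r+1\le f(r)\le r+\frac{Cr}{\sqrt{\log r}}+1 .\]
\end{theorem}

Theorem~\ref{thm:main} comes from a structural description of tournaments with no large strong minor. For disjoint vertex sets $A,B$, write $A\Rightarrow B$ if every edge between them goes from $A$ to $B$.

\begin{definition}
A \emph{separation} of $T$ is a pair $s=(P,Q)$ with $P\cup Q=V$ and no edge from $P\setminus Q$ to $Q\setminus P$; equivalently, $Q\setminus P\Rightarrow P\setminus Q$. Its \emph{order} is $o(s)=|P\cap Q|$. We write $(P,Q)\le(P',Q')$ if $P\subseteq P'$ and $Q\supseteq Q'$. A \emph{chain} of $T$ is a sequence of separations $s_i=(P_i,Q_i)$ with $(\emptyset,V)=s_0<s_1<\dots<s_\ell=(V,\emptyset)$.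
\end{definition}

Thus every path from $P\setminus Q$ to $Q\setminus P$ passes through $P\cap Q$. The relation $\le$ is a partial order with minimum $(\emptyset,V)$ and maximum $(V,\emptyset)$.

\begin{theorem}\label{thm:structure}
Let $T$ be a tournament.
\begin{enumerate}
\item[(i)] There is an absolute constant $r_0$ such that, if $r\ge r_0$ and $\operatorname{sm}(T)<r$, then $T$ has a chain in which every separation has order at most $r+8r/\sqrt{\log r}$ and $|P_i\setminus P_{i-1}|\le1200\,r\sqrt{\log r}$ for all $i$.
\item[(ii)] For every chain of $T$ we have $\operatorname{sm}(T)\le\max_i|P_i\cap Q_{i-1}|$.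
\end{enumerate}
\end{theorem}

The set $P_i\cap Q_{i-1}$ is the disjoint union of $P_{i-1}\cap Q_{i-1}$ and $P_i\setminus P_{i-1}$, so the chain in (i) has $\max_i|P_i\cap Q_{i-1}|=O(r\sqrt{\log r})$. In this sense (ii) is a converse of (i), up to a factor $O(\sqrt{\log r})$.

Part (i) also explains why the constant $1$ is the one to expect. A tournament on $n$ vertices has dichromatic number $O(n/\log n)$, so each piece $P_i\setminus P_{i-1}$ needs only $O(r/\sqrt{\log r})$ colors: the logarithm gained in coloring beats the factor $\sqrt{\log r}$ in the size of the piece. What remains is the cost of the interfaces $P_i\cap Q_i$, one color per vertex, and an interface of size $k$ that cannot be shrunk carries about $k$ disjoint paths, each of which becomes one part of a minor.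

Section~\ref{sec:lower} proves $f(r)\ge r+1$, and Section~\ref{sec:chains} shows what a chain gives: a coloring, and Theorem~\ref{thm:structure}(ii). The construction of a chain occupies Sections~\ref{sec:paths}--\ref{sec:proof}.

\section{Tournaments with $\chi=r$ and $\operatorname{sm}<r$}\label{sec:lower}

Let $S_1$ be a single vertex, and let $S_{k+1}$ have vertex set $A\cup B\cup\{c\}$, where $A$ and $B$ induce disjoint copies of $S_k$ and $A\Rightarrow B\Rightarrow\{c\}\Rightarrow A$. Thus $S_2$ is the cyclic triangle. Each step raises $\chi$ by exactly one and $\operatorname{sm}$ by at most one, so the gap present in the triangle persists.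

\begin{proposition}\label{prop:lower}
We have $\chi(S_k)=k$ for $k\ge1$ and $\operatorname{sm}(S_k)\le k-1$ for $k\ge2$. Hence $f(r)\ge r+1$ for all $r\ge2$.
\end{proposition}

\begin{proof}
Both claims are proved by induction, starting from $\chi(S_1)=1$ and $\operatorname{sm}(S_2)=1$. Suppose $\chi(S_k)=k$. Color $A$ and $B$ with the same $k$ colors and give $c$ a new color. Since $A\Rightarrow B$, a cycle avoiding $c$ lies in $A$ or in $B$, so $\chi(S_{k+1})\le k+1$. In a coloring of $S_{k+1}$ with $k$ colors and acyclic classes, all $k$ colors would appear on $A$ and on $B$. Then some $a\in A$ and $b\in B$ would have the color of $c$, and $a\to b\to c\to a$ would be a monochromatic cycle.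

In a strong minor of $S_{k+1}$, at most one part contains $c$. Any other part is strong and contained in $A\cup B$, so it lies in $A$ or in $B$. A part in $A$ and a part in $B$ have edges in one direction only, so all parts avoiding $c$ lie in the same copy of $S_k$. Hence $\operatorname{sm}(S_{k+1})\le\operatorname{sm}(S_k)+1$.
\end{proof}

\section{What a chain gives}\label{sec:chains}

If all separations of a chain have order $0$, the pieces $N_i=P_i\setminus P_{i-1}$ satisfy $N_j\Rightarrow N_i$ for $i<j$, every cycle lies in one piece, and $\chi(T)=\max_i\chi(T[N_i])$. In general an edge from an earlier piece to $N_j$ must start in $P_{j-1}\cap Q_{j-1}$, and it suffices to keep the colors of these vertices off $N_j$. We set $\chi=0$ for the empty piece.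

\begin{lemma}\label{lem:color}
For every chain of $T$,
\[\chi(T)\le\max_{1\le i\le \ell}\bigl(o(s_{i-1})+\chi(T[P_i\setminus P_{i-1}])\bigr).\]
\end{lemma}

\begin{proof}
Fix a palette whose size is the right-hand side. The sets $N_i=P_i\setminus P_{i-1}$ partition $V$, and we color them in the order $N_1,N_2,\dots$. When $N_i$ is reached, the set $X_{i-1}=P_{i-1}\cap Q_{i-1}\subseteq N_1\cup\dots\cup N_{i-1}$ is already colored, with at most $o(s_{i-1})$ colors. Color $N_i$ with $\chi(T[N_i])$ of the other colors, each class acyclic inside $N_i$.

Let $u\in N_i$ and $w\in N_j$ with $i<j$ have the same color. Then $w\notin P_{j-1}$, so $w\in Q_{j-1}\setminus P_{j-1}$. Also $u\in P_i\subseteq P_{j-1}$, and $u\notin X_{j-1}$ because the color of $w$ does not appear on $X_{j-1}$; so $u\in P_{j-1}\setminus Q_{j-1}$. Thus there is no edge from $u$ to $w$. A monochromatic cycle does not lie in a single $N_i$, so it would contain an edge from some $N_i$ to some $N_j$ with $i<j$, which we have just excluded.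
\end{proof}

\begin{example}\label{ex:chain}
In $S_{k+1}$ take $s_1=(\{c\},V)$, $s_2=(B\cup\{c\},A\cup\{c\})$ and $s_3=(V,\emptyset)$. The pieces are $\{c\}$, $B$, $A$, and the three terms in Lemma~\ref{lem:color} are $0+1$, $1+k$, $1+k$. The bound $k+1$ equals $\chi(S_{k+1})$, so the orders cannot be dropped from the lemma.
\end{example}

To color the pieces we use the Erd\H{o}s--Moser bound: a tournament on $x\ge1$ vertices has an acyclic set of more than $\log_2x$ vertices. Indeed, $2^j$ vertices contain an acyclic set of size $j+1$, by induction: some vertex has out-degree at least $(2^j-1)/2$, hence at least $2^{j-1}$, and it can be added to an acyclic set of size $j$ among its out-neighbors.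

\begin{lemma}\label{lem:small}
Let $n\ge3$ be real. A tournament on at most $n$ vertices has dichromatic number at most $4n/\log_2n$.
\end{lemma}

\begin{proof}
While at least $\sqrt n$ vertices remain, remove an acyclic set of size at least $\frac12\log_2n$ and give it a new color. This uses at most $2n/\log_2n$ colors. Give each of the fewer than $\sqrt n$ remaining vertices its own color. Finally $\sqrt n\le 2n/\log_2n$, because $\log_2n=2\log_2\sqrt n\le2\sqrt n$.
\end{proof}

A chain also limits strong minors: each vertex is active during an interval of steps, and vertices with disjoint intervals are joined in a forced direction.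

\begin{proof}[Proof of Theorem~\ref{thm:structure}(ii)]
For $v\in V$ let $a_v=\min\{i:v\in P_i\}$ and $b_v=\max\{i\le \ell:v\in Q_{i-1}\}$; both lie in $\{1,\dots,\ell\}$. As the $P_i$ increase and the $Q_i$ decrease, $I_v=\{i:v\in P_i\cap Q_{i-1}\}$ is the set of integers in $[a_v,b_v]$. It is nonempty, since $v\notin P_{a_v-1}$ forces $v\in Q_{a_v-1}$, that is, $a_v\le b_v$. Moreover,
\begin{equation}\label{eq:forced}
b_u<a_w\quad\text{implies}\quad w\to u .
\end{equation}
To see this put $j=b_u<\ell$. Then $u\in P_j$ because $a_u\le j$, and $u\notin Q_j$ by the maximality of $b_u$, while $w\notin P_j$ because $j<a_w$. So $u\in P_j\setminus Q_j$ and $w\in Q_j\setminus P_j$.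

Let $Y$ be a part of a strong minor and $I_Y=\bigcup_{v\in Y}I_v$. If an integer $j\notin I_Y$ lay between two elements of $I_Y$, the sets $\{v\in Y:b_v<j\}$ and $\{v\in Y:a_v>j\}$ would partition $Y$ into two nonempty sets with all edges in one direction by \eqref{eq:forced}, although $Y$ is strong. So $I_Y$ is an interval of integers. If $I_Y$ and $I_{Y'}$ were disjoint for two parts, one would lie entirely to the left of the other, and \eqref{eq:forced} would direct all edges between $Y$ and $Y'$ one way. So the intervals $I_Y$ intersect pairwise, and the largest left endpoint $i$ among them belongs to all of them. Every part then meets $P_i\cap Q_{i-1}$, and the parts are disjoint.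
\end{proof}

\section{Paths that close up, and the gap between two separations}\label{sec:paths}

The link between separations and minors is the following observation.

\begin{lemma}\label{lem:close}
Let $A,B\subseteq V$ be disjoint with $A\Rightarrow B$. The vertex sets of any $k$ disjoint paths from $B$ to $A$ form a strong $\overrightarrow{K}_k$ minor.
\end{lemma}

\begin{proof}
Let the $i$th path start at $\beta_i\in B$ and end at $\alpha_i\in A$. Then $\alpha_i\to\beta_j$ for all $i,j$. For $i=j$ this edge closes the path into a cycle, and for $i\ne j$ the edges $\alpha_i\to\beta_j$ and $\alpha_j\to\beta_i$ join the two paths in both directions.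
\end{proof}

For $k=2$ the shortest instance is two paths $\beta_i\to x_i\to\alpha_i$: they close into two triangles, joined by $\alpha_1\to\beta_2$ and $\alpha_2\to\beta_1$. When the paths do not exist we use Menger's theorem: if $Y,Z$ are vertex sets in a digraph that has no $k$ disjoint paths from $Y$ to $Z$, then some set of fewer than $k$ vertices meets every path from $Y$ to $Z$. (A vertex of $Y\cap Z$ is such a path.)

\begin{lemma}\label{lem:menger}
Let $Y,Z$ be vertex sets in a tournament $T'$ that has no $k$ disjoint paths from $Y$ to $Z$. Then $T'$ has a separation $(P',Q')$ of order less than $k$ with $Y\subseteq P'$ and $Z\subseteq Q'$.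
\end{lemma}

\begin{proof}
Let $S$ with $|S|<k$ meet every path from $Y$ to $Z$, and let $H$ be the set of vertices reachable from $Y\setminus S$ in $T'-S$. Put $P'=H\cup S$ and $Q'=V(T')\setminus H$, so that $P'\cup Q'=V(T')$ and $P'\cap Q'=S$. An edge leaving $H=P'\setminus Q'$ ends in $S$, so it does not end in $Q'\setminus P'$. We have $Y\subseteq P'$, and $Z\cap H=\emptyset$ by the choice of $S$, so $Z\subseteq Q'$.
\end{proof}

Together the two lemmas give the first step of the construction: if $A\Rightarrow B$ and $\operatorname{sm}(T)<k$, then $T$ has a separation of order less than $k$ with $B\subseteq P$ and $A\subseteq Q$. In $S_{k+1}$, every path from $B$ to $A$ passes through $c$; the proof with $S=\{c\}$ gives $H=B$ and the separation $s_2$ of Example~\ref{ex:chain}. Section~\ref{sec:random} supplies large sets $A\Rightarrow B$ in any large tournament without the minor. The difficulty is to iterate, that is, to insert a separation between two that are already there.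

Let $s_1=(P_1,Q_1)\le s_2=(P_2,Q_2)$ be separations, and put
\[X_i=P_i\cap Q_i,\qquad L=P_1\setminus Q_1,\qquad R=Q_2\setminus P_2,\qquad W=P_2\cap Q_1 .\]
We call $W$ the \emph{gap}; it contains $X_1\cup X_2$. We have $L=V\setminus Q_1$ and $R=V\setminus P_2$, these sets are disjoint because $L\subseteq P_1\subseteq P_2$, and $W=V\setminus(L\cup R)$. Thus $L,W,R$ partition $V$, with
\begin{equation}\label{eq:gapsets}
P_1=L\cup X_1,\quad Q_1=W\cup R,\quad P_2=L\cup W,\quad Q_2=X_2\cup R .
\end{equation}
Hence $Q_1\setminus P_1=(W\setminus X_1)\cup R$ and $P_2\setminus Q_2=L\cup(W\setminus X_2)$, and the separation property of $s_1$ and $s_2$ reads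
\begin{equation}\label{eq:gapedges}
(W\setminus X_1)\cup R\Rightarrow L,\qquad R\Rightarrow L\cup(W\setminus X_2).
\end{equation}

\begin{lemma}\label{lem:glue}
Let $(P',Q')$ be a separation of $T[W]$ with $X_1\subseteq P'$ and $X_2\subseteq Q'$. Then $s_0=(L\cup P',Q'\cup R)$ is a separation of $T$ with $s_1\le s_0\le s_2$ and $o(s_0)=|P'\cap Q'|$.
\end{lemma}

\begin{proof}
Write $s_0=(P_0,Q_0)$. Since $L,W,R$ partition $V$, we have $P_0\cup Q_0=V$, $P_0\cap Q_0=P'\cap Q'$, $P_0\setminus Q_0=L\cup(P'\setminus Q')$ and $Q_0\setminus P_0=(Q'\setminus P')\cup R$. By \eqref{eq:gapedges}, no edge goes from $L$ to $(Q'\setminus P')\cup R$, because $Q'\setminus P'\subseteq W\setminus X_1$, and no edge goes from $P'\setminus Q'$ to $R$, because $P'\setminus Q'\subseteq W\setminus X_2$. No edge goes from $P'\setminus Q'$ to $Q'\setminus P'$ by assumption. The inclusions $P_1\subseteq P_0\subseteq P_2$ and $Q_1\supseteq Q_0\supseteq Q_2$ follow from \eqref{eq:gapsets}.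
\end{proof}

So, given $A\Rightarrow B$ in $W\setminus(X_1\cup X_2)$, we must apply Lemma~\ref{lem:menger} in $T[W]$ to $Y=X_1\cup B$ and $Z=X_2\cup A$, and not just to $B$ and $A$. If it applies, we obtain a new separation between $s_1$ and $s_2$. If not, we obtain $k$ disjoint paths, but they may start in $X_1$ or end in $X_2$, and then they need not close up.

\begin{example}\label{ex:fail}
Let $k\ge2$ and let $T$ be an acyclic tournament on four sets of size $k-1$ with $X_1\Rightarrow A\cup B\cup X_2$, $A\Rightarrow B\cup X_2$ and $B\Rightarrow X_2$. Then $s_1=(X_1,V)<s_2=(V,X_2)$ are separations of order $k-1$ with gap $V$. Matchings from $X_1$ to $A$ and from $B$ to $X_2$ give $2k-2\ge k$ disjoint paths from $X_1\cup B$ to $X_2\cup A$, yet $\operatorname{sm}(T)=1$.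
\end{example}

By \eqref{eq:gapedges}, the pair $A\Rightarrow B$ extends to $A\cup R\Rightarrow B\cup L$. A path starting in $X_1$ is therefore repaired if it can be extended backward by one edge into $L$, and a path ending in $X_2$ if it can be extended forward into $R$; see Figure~\ref{fig:gap}. In Example~\ref{ex:fail} this is impossible, since $L=R=\emptyset$, and the reason is that $s_1$ is wasteful: moving $k-1$ vertices turns it into $(\emptyset,V)$ and lowers the order by $k-1$. We now exclude such separations.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.95]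
\draw (0,0) rectangle (1.6,3.6); \node at (0.8,3.9) {$L$};
\draw (2,0) rectangle (8.8,3.6); \node at (5.4,3.9) {$W$};
\draw (9.2,0) rectangle (10.8,3.6); \node at (10,3.9) {$R$};
\draw[rounded corners] (2.6,1.9) rectangle (3.4,3.3); \node at (3,1.6) {$X_1$};
\draw[rounded corners] (4,0.3) rectangle (4.8,1.7); \node at (3.7,1) {$B$};
\draw[rounded corners] (5.8,1.1) rectangle (6.6,2.5); \node at (6.9,1.8) {$A$};
\draw[rounded corners] (7.4,0.3) rectangle (8.2,3.3); \node at (8.5,1.8) {$X_2$};
\foreach \p in {(0.8,3),(3,3),(7.8,3),(10,3),(0.8,2.2),(3,2.2),(6.2,2.2),(4.4,1.4),(6.2,1.4),(4.4,0.6),(7.8,0.6),(10,0.6)} \fill \p circle (2pt);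
\draw[->,thick] (3,3)--(7.7,3); \draw[->,thick] (3,2.2)--(6.1,2.2);
\draw[->,thick] (4.4,1.4)--(6.1,1.4); \draw[->,thick] (4.4,0.6)--(7.7,0.6);
\draw[->,dashed] (0.8,3)--(2.9,3); \draw[->,dashed] (0.8,2.2)--(2.9,2.2);
\draw[->,dashed] (7.8,3)--(9.9,3); \draw[->,dashed] (7.8,0.6)--(9.9,0.6);
\end{tikzpicture}
\caption{Two separations $s_1\le s_2$ partition the vertices into $L$, the gap $W$ and $R$. Solid arrows are disjoint paths in $T[W]$ from $X_1\cup B$ to $X_2\cup A$; dashed arrows are matching edges that extend them. Every extended path runs from $B\cup L$ to $A\cup R$, and all edges between these two sets go from $A\cup R$ to $B\cup L$. The sets $X_1$ and $X_2$ are drawn disjoint but may intersect.}\label{fig:gap}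
\end{figure}

\section{Stable separations}\label{sec:stable}

For separations $s=(P,Q)$ and $s'=(P',Q')$ let $d(s,s')=|P\triangle P'|+|Q\triangle Q'|$, where $\triangle$ is symmetric difference; $d$ is a metric. Fix a real $\lambda>0$.

\begin{definition}
A separation $s$ is \emph{stable} if $o(s')\ge o(s)-\lambda\, d(s,s')$ for every separation $s'$ of $T$.
\end{definition}

Separations of order $0$, such as $(\emptyset,V)$ and $(V,\emptyset)$, are stable. Since
\begin{equation}\label{eq:order}
o(s)=|P|+|Q|-|V|,
\end{equation}
we always have $o(s)-o(s')\le d(s,s')$, so for $\lambda\ge1$ every separation is stable, while for $\lambda<1/(2|V|)$ only those of order $0$ are, because $d\le 2|V|$. A small $\lambda$ makes stability more useful and harder to achieve; we shall take $\lambda=1/\sqrt{\log r}$.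

We use Hall's theorem in its defect form: if a bipartite graph with classes $X,Y$ satisfies $|N(Z)|\ge|Z|-\delta$ for all $Z\subseteq X$, where $\delta\ge0$, then it has a matching covering all but at most $\delta$ vertices of $X$. (Add $\lfloor\delta\rfloor$ vertices adjacent to all of $X$ and apply Hall's theorem.) A set $Z$ that violates this condition badly would allow a cheap reduction of the order.

\begin{lemma}\label{lem:match}
Let $s=(P,Q)$ be stable and $X=P\cap Q$. There is a matching of edges directed from $P\setminus Q$ to $X$, and there is a matching of edges directed from $X$ to $Q\setminus P$, each covering all but at most $2\lambda|X|$ vertices of $X$.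
\end{lemma}

\begin{proof}
Let $Z\subseteq X$, let $N$ be the set of vertices of $P\setminus Q$ with an out-neighbor in $Z$, and let $s'=(P\setminus Z,Q\cup N)$. The two sets cover $V$ because $Z\subseteq Q$. The vertices outside $Q\cup N$ form $(P\setminus Q)\setminus N$, those outside $P\setminus Z$ form $(Q\setminus P)\cup Z$, and no edge goes from the first set to the second. So $s'$ is a separation, with $o(s')=o(s)-|Z|+|N|$ by \eqref{eq:order} and $d(s,s')=|Z|+|N|$. Stability gives $|Z|-|N|\le\lambda(|Z|+|N|)$. If $|N|<|Z|$, the right-hand side is at most $2\lambda|X|$; so $|N|\ge|Z|-2\lambda|X|$ in every case, and the first matching exists.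

For the second, let $N$ be the set of vertices of $Q\setminus P$ with an in-neighbor in $Z$, and let $s'=(P\cup N,Q\setminus Z)$. No edge goes from $(P\setminus Q)\cup Z$ to $(Q\setminus P)\setminus N$, so $s'$ is a separation, and $o(s')$ and $d(s,s')$ are given by the same formulas.
\end{proof}

Between stable separations almost all paths can now be repaired. We keep the notation $X_1,X_2,L,W,R$ of Section~\ref{sec:paths}.

\begin{lemma}\label{lem:gapminor}
Let $s_1<s_2$ be stable separations of order less than $k$, and let $A,B\subseteq W\setminus(X_1\cup X_2)$ be disjoint with $A\Rightarrow B$. If $T[W]$ has $k$ disjoint paths from $X_1\cup B$ to $X_2\cup A$, then $\operatorname{sm}(T)\ge(1-4\lambda)k$.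
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:match} there are a matching $M_1$ of edges from $L$ to $X_1$ and a matching $M_2$ of edges from $X_2$ to $R$, missing at most $2\lambda k$ vertices of $X_1$ and of $X_2$ respectively. Discard the paths that start at a vertex of $X_1$ missed by $M_1$ or end at a vertex of $X_2$ missed by $M_2$; as the paths are disjoint, there are at most $4\lambda k$ of them. If a remaining path starts in $X_1$, prepend the $M_1$-partner of its first vertex; if it ends in $X_2$, append the $M_2$-partner of its last vertex (a one-vertex path lies in $X_1\cap X_2$ and is extended at both ends). The new vertices are distinct and lie in $L\cup R$, outside $W$, so we obtain at least $(1-4\lambda)k$ disjoint paths from $B\cup L$ to $A\cup R$. These two sets are disjoint, and $A\cup R\Rightarrow B\cup L$: we have $A\Rightarrow B$ by assumption, and \eqref{eq:gapedges} gives $A\cup R\Rightarrow L$ as $A\subseteq W\setminus X_1$, and $R\Rightarrow B$ as $B\subseteq W\setminus X_2$. Lemma~\ref{lem:close} applies.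
\end{proof}

Stability creates a new difficulty: the separation $s_0$ produced by Lemmas~\ref{lem:menger} and~\ref{lem:glue} need not be stable. We replace it by a minimizer of the order plus $\lambda$ times the distance to $s_0$. Such a minimizer is stable and close to $s_0$, but it need not lie between $s_1$ and $s_2$. To move it there we use the lattice operations
\[s\wedge s'=(P\cap P',\,Q\cup Q'),\qquad s\vee s'=(P\cup P',\,Q\cap Q').\]
Both are separations. For $s\wedge s'$: a vertex outside $Q\cup Q'$ lies in $P\cap P'$, so the two sets cover $V$. If $u\notin Q\cup Q'$ and $w\notin P\cap P'$, then $w\notin P$ or $w\notin P'$; in the first case $u\in P\setminus Q$ and $w\in Q\setminus P$, in the second $u\in P'\setminus Q'$ and $w\in Q'\setminus P'$, so there is no edge from $u$ to $w$. For $s\vee s'$: a vertex outside $P\cup P'$ lies in $Q\cap Q'$, and if $u\notin Q\cap Q'$ and $w\notin P\cup P'$, then $s$ (if $u\notin Q$) or $s'$ (if $u\notin Q'$) forbids an edge from $u$ to $w$. By \eqref{eq:order} and inclusion--exclusion,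
\begin{equation}\label{eq:modular}
o(s\wedge s')+o(s\vee s')=o(s)+o(s').
\end{equation}

\begin{lemma}\label{lem:insert}
Let $s_1<s_2$ be stable, and let $s_0$ be a separation with $s_1\le s_0\le s_2$, $d(s_0,s_1)>o(s_0)/\lambda$ and $d(s_0,s_2)>o(s_0)/\lambda$. Then there is a stable separation $s$ with $s_1<s<s_2$ and $o(s)\le o(s_0)$.
\end{lemma}

\begin{proof}
Let $\Phi(s)=o(s)+\lambda\,d(s_0,s)$ and consider the minimizers of $\Phi$ among all separations of $T$. A minimizer $s$ is stable, since for every $s'$ the triangle inequality gives
\[o(s')\ge o(s)-\lambda\bigl(d(s_0,s')-d(s_0,s)\bigr)\ge o(s)-\lambda\,d(s,s').\]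

Let $s=(P,Q)$ be a minimizer. We claim that $s\vee s_1$ is one too. Put $\delta=|P_1\setminus P|+|Q\setminus Q_1|=d(s_1,s\wedge s_1)$. Stability of $s_1$ gives $o(s\wedge s_1)\ge o(s_1)-\lambda\delta$, so $o(s\vee s_1)\le o(s)+\lambda\delta$ by \eqref{eq:modular}. Passing from $P$ to $P\cup P_1$ adds the vertices of $P_1\setminus P$, which lie in $P_0$; passing from $Q$ to $Q\cap Q_1$ removes the vertices of $Q\setminus Q_1$, which lie outside $Q_0$ as $Q_0\subseteq Q_1$. Each of these $\delta$ changes lowers the distance to $s_0$ by one, so $d(s_0,s\vee s_1)=d(s_0,s)-\delta$ and $\Phi(s\vee s_1)\le\Phi(s)$.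

We claim also that $s\wedge s_2$ is a minimizer. Put $\delta'=|P\setminus P_2|+|Q_2\setminus Q|=d(s_2,s\vee s_2)$. Stability of $s_2$ and \eqref{eq:modular} give $o(s\wedge s_2)\le o(s)+\lambda\delta'$. The vertices of $P\setminus P_2$, removed from $P$, lie outside $P_0\subseteq P_2$, and the vertices of $Q_2\setminus Q$, added to $Q$, lie in $Q_0$. So $d(s_0,s\wedge s_2)=d(s_0,s)-\delta'$ and $\Phi(s\wedge s_2)\le\Phi(s)$.

Hence $s^*=(s\vee s_1)\wedge s_2$ is a minimizer, and so it is stable. It satisfies $s^*\le s_2$, and $s^*\ge s_1$ because $s\vee s_1\ge s_1$ and $s_2\ge s_1$. From $\Phi(s^*)\le\Phi(s_0)=o(s_0)$ we get $o(s^*)\le o(s_0)$ and $d(s_0,s^*)\le o(s_0)/\lambda$. The distance hypotheses give $s^*\ne s_1,s_2$.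
\end{proof}

The distance hypotheses are used only in the last line, but without them the method can return an endpoint: for $\lambda<1$, $s_1=(\emptyset,V)$ and $s_0=(\{v\},V)$, the separation $s_1$ itself minimizes $\Phi$. In the application $s_0$ differs from $s_1$ on $B$ and from $s_2$ on $A$, so we need $|A|,|B|>k/\lambda$.

\section{Large tournaments: a minor or a one-way pair}\label{sec:random}

The next lemma produces $A$ and $B$. The plan is to take small random sets as the parts of a minor. Two sets of size $t$ span $t^2$ pairs, so one hopes that they fail to have edges in both directions with probability $e^{-ct^2}$, which beats a union bound over $r$ parts when $t$ is a large multiple of $\sqrt{\log r}$. In a fixed tournament the pairs do not behave independently, so we choose in two rounds. A random set $D$ of size $t$ has an in-neighbor and an out-neighbor of all but an $e^{-ct}$ fraction of the vertices of large in- and out-degree, and a second random set $E$ lies entirely in the exceptional fraction with probability about $(e^{-ct})^t$. It remains to make the parts strong, and this is where a one-way pair is the obstruction, as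 it must be: an acyclic tournament has $\operatorname{sm}=1$.

We use the fact that every tournament has a Hamiltonian path: if a longest path $v_1\cdots v_p$ missed a vertex $v$, then $v_1\to v$ and $v\to v_p$, so $v_i\to v\to v_{i+1}$ for some $i$, and $v$ could be inserted.

\begin{lemma}\label{lem:random}
Let $r$ be an integer with $\log r\ge64$, let $t=\lceil10\sqrt{\log r}\,\rceil$, and let $U$ be a tournament on $m\ge100rt$ vertices. Then $\operatorname{sm}(U)\ge r$, or there are disjoint $A,B\subseteq V(U)$ with $|A|,|B|\ge m/32$ and $A\Rightarrow B$.
\end{lemma}

\begin{proof}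
Assume that no such $A,B$ exist. In a tournament on $x$ vertices, let $J$ be the set of vertices of out-degree less than $x/16$. If $J\ne\emptyset$, some vertex of $J$ has at least $(|J|-1)/2$ out-neighbors in $J$, so $|J|<x/8+1$. Reversing all edges gives the same bound for in-degrees. So for $x\ge8$ at least $3x/4-2\ge x/2$ vertices have in- and out-degree at least $x/16$. Let $V_1$ be the set of vertices with in- and out-degree at least $m/16$ in $U$, and let $m_1=|V_1|\ge m/2$. Let $V_2\subseteq V_1$ be the set of vertices with in- and out-degree at least $m_1/16$ in $U[V_1]$, so $|V_2|\ge m_1/2\ge m/4$. All vertices chosen in the first two steps lie in $V_1$, which Step 3 needs; $V_2$ consists of the vertices that a random vertex of $V_1$ is likely to join in either direction.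

\emph{Step 1.} For $D\subseteq V_1$ let $F^-(D)$ and $F^+(D)$ be the sets of vertices of $V_2$ with no in-neighbor, respectively no out-neighbor, in $D$. We choose, one after another, disjoint nonempty sets $D_1,\dots,D_r\subseteq V_1$ with $|D_i|\le t$ and
\[|F^-(D_i)|+|F^+(D_i)|\le2(31/32)^t|V_2| .\]
At any stage at most $rt\le m/100\le m_1/32$ vertices are used. So each $v\in V_2$ has at least $m_1/32$ in-neighbors and at least $m_1/32$ out-neighbors among the at most $m_1$ unused vertices of $V_1$. Let $D$ be the set of values of $t$ independent uniform choices from these unused vertices. Each $v\in V_2$ lies in $F^-(D)$ with probability at most $(31/32)^t$, and the same bound holds for $F^+(D)$. The expectation of $|F^-(D)|+|F^+(D)|$ is thus at most $2(31/32)^t|V_2|$, and some outcome serves as $D_i$.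

\emph{Step 2.} We choose, one after another, disjoint nonempty sets $E_1,\dots,E_r\subseteq V_2\setminus\bigcup_iD_i$ with $|E_j|\le t$, such that $E_j\not\subseteq F^-(D_i)$ and $E_j\not\subseteq F^+(D_i)$ for all $i\ne j$. At any stage at most $2rt\le m/50\le|V_2|/2$ vertices are used, so at least $|V_2|/2$ vertices of $V_2$ are unused. A uniform unused vertex of $V_2$ lies in a given set $F^\pm(D_i)$ with probability at most $4(31/32)^t\le4e^{-t/32}$, so $t$ independent choices all lie in it with probability at most $\exp(t\log4-t^2/32)$. With $\omega=\sqrt{\log r}\ge8$ we have $t^2/32\ge3\omega^2$ and $t\log4\le1.4(10\omega+1)$, hence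
\[t\log4-t^2/32\le-\omega^2-\bigl(2\omega(\omega-7)-1.4\bigr)\le-\omega^2-1 .\]
Each of the fewer than $2r$ bad events has probability at most $1/(er)<1/(2r)$, so some outcome avoids all of them and serves as $E_j$.

For $i\ne j$, some vertex of $E_j$ has an in-neighbor in $D_i$ and some vertex of $E_j$ has an out-neighbor in $D_i$. So the disjoint sets $G_i=D_i\cup E_i$ pairwise have edges in both directions.

\emph{Step 3.} We make $G_1,\dots,G_r$ strong in turn, adding at most two new vertices to each. Take a Hamiltonian path of $U[G_i]$, from $q$ to $q'$; here $q\ne q'$ since $|G_i|\ge2$. Let $Z$ consist of $\bigcup_jG_j$ and all vertices added so far, so $|Z|\le2rt+2r\le3rt\le3m/100\le m/32$. Let $Y^+$ be the set of out-neighbors of $q'$ outside $Z$ and $Y^-$ the set of in-neighbors of $q$ outside $Z$. As $q,q'\in V_1$, both sets have at least $m/16-m/32=m/32$ vertices. If some $x$ lies in both, then $q'\to x\to q$, and we add $x$. If they are disjoint, our assumption rules out $Y^-\Rightarrow Y^+$, so there are $x\in Y^+$ and $y\in Y^-$ with $q'\to x\to y\to q$, and we add $x$ and $y$. In both cases the enlarged set has a Hamiltonian cycle.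 The $r$ enlarged sets are disjoint and strong, and they form a strong $\overrightarrow{K}_r$ minor.
\end{proof}

\section{Proofs of the upper bounds}\label{sec:proof}

Let $r_0$ be an integer with $\log r_0\ge64$.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(i)]
Let $r\ge r_0$ and $\operatorname{sm}(T)<r$. Put $\omega=\sqrt{\log r}\ge8$ and
\[\lambda=\frac1\omega,\qquad k=\Bigl\lceil\frac{r}{1-4\lambda}\Bigr\rceil,\qquad t=\lceil10\omega\rceil,\qquad m=100rt .\]
The choice of $k$ absorbs the loss in Lemma~\ref{lem:gapminor}, and $\lambda$ is of the smallest order for which the sets of Lemma~\ref{lem:random} are larger than $k/\lambda$. Since $4\lambda\le\frac12$ and $1/(1-x)\le1+2x$ for $0\le x\le\frac12$,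
\begin{equation}\label{eq:params}
(1-4\lambda)k\ge r,\qquad k-1\le r+8\lambda r,\qquad k\le3r,\qquad \frac m{32}>30r\omega>\frac k\lambda .
\end{equation}

Consider the finite poset of stable separations of order less than $k$, and take a maximal totally ordered subset. It contains the minimum $(\emptyset,V)$ and the maximum $(V,\emptyset)$, so it is a chain of $T$, and its orders are at most $k-1\le r+8r/\omega$. Let $s_1<s_2$ now denote any two consecutive members, with $X_1,X_2,L,W,R$ as in Section~\ref{sec:paths}, and let $W^\circ=W\setminus(X_1\cup X_2)$. We claim that $|W^\circ|<m$.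

Suppose not, and fix a subset of $W^\circ$ of size $m$. It induces a tournament with no strong $\overrightarrow{K}_r$ minor, so Lemma~\ref{lem:random} gives disjoint $A,B\subseteq W^\circ$ with $A\Rightarrow B$ and $|A|,|B|\ge m/32>k/\lambda$. As $\operatorname{sm}(T)<r\le(1-4\lambda)k$, Lemma~\ref{lem:gapminor} shows that $T[W]$ has no $k$ disjoint paths from $X_1\cup B$ to $X_2\cup A$. By Lemma~\ref{lem:menger}, $T[W]$ has a separation $(P',Q')$ of order less than $k$ with $X_1\cup B\subseteq P'$ and $X_2\cup A\subseteq Q'$. By Lemma~\ref{lem:glue}, $s_0=(P_0,Q_0)=(L\cup P',Q'\cup R)$ is a separation of $T$ with $s_1\le s_0\le s_2$ and $o(s_0)<k$. By \eqref{eq:gapsets}, $B\subseteq P_0\setminus P_1$ and $A\subseteq Q_0\setminus Q_2$, so $d(s_0,s_1)\ge|B|$ and $d(s_0,s_2)\ge|A|$ both exceed $k/\lambda>o(s_0)/\lambda$. Lemma~\ref{lem:insert} yields a stable separation of order less than $k$ strictly between $s_1$ and $s_2$. It is comparable with every member of the chain, contradicting maximality.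

Finally $P_2\setminus P_1=W\setminus X_1\subseteq W^\circ\cup X_2$ by \eqref{eq:gapsets}, so
\[|P_2\setminus P_1|\le m+k\le100r(10\omega+1)+3r\le1200\,r\omega .\qedhere\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r\ge r_0$ and $\operatorname{sm}(T)<r$, take the chain of Theorem~\ref{thm:structure}(i), and put $\omega=\sqrt{\log r}$ and $n=1200\,r\omega$. Since $\log_2n\ge\log n\ge\log r=\omega^2$, Lemma~\ref{lem:small} shows that each piece $P_i\setminus P_{i-1}$ has dichromatic number at most $4n/\omega^2=4800\,r/\omega$. By Lemma~\ref{lem:color},
\[\chi(T)\le r+\frac{8r}{\omega}+\frac{4800\,r}{\omega}\le r+\frac{5000\,r}{\sqrt{\log r}},\]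
which is the contrapositive of the theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:f}]
The lower bound is Proposition~\ref{prop:lower}. Let $C=5001\,r_0$, let $r\ge2$, and let $\chi(T)\ge r+Cr/\sqrt{\log r}$. If $r\ge r_0$, Theorem~\ref{thm:main} gives $\operatorname{sm}(T)\ge r$ because $C>5000$. If $r<r_0$, then $r\ge\sqrt{\log r}$ gives $\chi(T)\ge C>r_0+5000\,r_0/\sqrt{\log r_0}$, so $\operatorname{sm}(T)\ge r_0>r$ by Theorem~\ref{thm:main} applied with $r_0$. Hence $f(r)\le\lceil r+Cr/\sqrt{\log r}\,\rceil\le r+Cr/\sqrt{\log r}+1$.
\end{proof}

None of the proofs uses the known bound $f(r)\le2r$. Applying it for $r<r_0$ allows the smaller constant $C=\max(5001,\sqrt{\log r_0})$ in Theorem~\ref{thm:f}, since then $r+Cr/\sqrt{\log r}\ge2r$ for such $r$.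

\begin{remark}
Lemmas~\ref{lem:color}, \ref{lem:menger}, \ref{lem:match} and~\ref{lem:insert} use only the absence of edges from $P\setminus Q$ to $Q\setminus P$, and their proofs apply to any digraph. That $T$ is a tournament is essential in three places: in Lemma~\ref{lem:gapminor}, where a missing forward edge must be a present backward edge for the paths to close up; in Lemma~\ref{lem:small}, which fails for $\overrightarrow{K}_n$ when $n>16$; and in Lemma~\ref{lem:random}, through the degree counts, the Hamiltonian paths and the edge $x\to y$ of Step 3.
\end{remark}

\begin{thebibliography}{1}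
\bibitem{AGSW} Maria Axenovich, Ant\'onio Gir\~ao, Richard Snyder, Lea Weber, \emph{Strong complete minors in digraphs}, arXiv:2010.05643 (2020).
\end{thebibliography}
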